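# Full reflection at $\aleph_{\omega\cdot2+1}$ with a stationary set that reflects at no cofinality below $\aleph_\omega$

## 1. Stationary sets, reflection, and $\mathrm{Refl}(\lambda)$

**Definition 1 (cofinality classes).** Let $\kappa<\lambda$ be infinite cardinals with $\kappa$ regular. Then $S^\lambda_\kappa=\{\alpha<\lambda\mid \mathrm{cf}(\alpha)=\kappa\}$. The sets $S^\lambda_{<\kappa}$, $S^\lambda_{\le\kappa}$, $S^\lambda_{>\kappa}$, $S^\lambda_{\ge\kappa}$ are defined in the same way, also when the bound is a singular cardinal. For example, $S^\lambda_{<\kappa}=\{\alpha<\lambda\mid\mathrm{cf}(\alpha)<\kappa\}$.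

*Example.* Let $\lambda=\aleph_{\omega\cdot2+1}$. The cofinality of a limit ordinal $\alpha<\lambda$ is a regular cardinal $\le\aleph_{\omega\cdot2}$, and $\aleph_\omega$ and $\aleph_{\omega\cdot 2}$ are singular. So $\mathrm{cf}(\alpha)$ is $\aleph_n$ for some $n<\omega$ or $\aleph_{\omega+m}$ for some $m\ge1$. There are two blocks of cofinalities, and the question below plays one against the other.

**Definition 2 (club, stationary).** Let $\mathrm{cf}(\alpha)>\omega$. A set $C\subseteq\alpha$ is club in $\alpha$ if it is unbounded in $\alpha$ and contains each of its limit points below $\alpha$. A set $S\subseteq\alpha$ is stationary in $\alpha$ if it meets every club in $\alpha$.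

Recall that the intersection of fewer than $\mathrm{cf}(\alpha)$ clubs of $\alpha$ is club. So if a stationary set is cut into fewer than $\mathrm{cf}(\alpha)$ pieces, one piece is stationary. The limit points below $\alpha$ of an unbounded subset of $\alpha$ form a club. Finally, $\alpha$ has a club enumerated increasingly and continuously in order type $\mathrm{cf}(\alpha)$; its element at a limit index $i$ has cofinality $\mathrm{cf}(i)<\mathrm{cf}(\alpha)$.

*Example.* If $\mathrm{cf}(\alpha)>\omega$, then $\{\beta<\alpha:\mathrm{cf}(\beta)=\omega\}$ is stationary in $\alpha$: the supremum of the first $\omega$ elements of a club $C$ is in $C$ and has cofinality $\omega$.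

**Definition 3 (reflection).** Let $\lambda>\omega_1$ be regular, $S\subseteq\lambda$ stationary and $\alpha\in S^\lambda_{>\omega}$. Then $S$ reflects at $\alpha$ if $S\cap\alpha$ is stationary in $\alpha$, and $S$ reflects if it reflects at some $\alpha\in S^\lambda_{>\omega}$. Reflection is never considered at ordinals of cofinality $\omega$.

*Example.* The set $S^\lambda_\omega$ reflects at every $\alpha\in S^\lambda_{>\omega}$, by the previous example. In the other direction, $S^\lambda_\kappa$ does not reflect at any $\alpha$ with $\omega<\mathrm{cf}(\alpha)\le\kappa$. Indeed, the limit-index points of a continuous club of type $\mathrm{cf}(\alpha)$ form a club of points of cofinality $<\mathrm{cf}(\alpha)\le\kappa$, and this club misses $S^\lambda_\kappa$.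

**Definition 4.** Let $\mu$ be a singular cardinal and $\lambda=\mu^+$. Then $\mathrm{Refl}(\lambda)$ holds if every stationary subset of $\lambda$ reflects.

*Example.* At successors of regular cardinals the analogous statement fails: all ordinals below $\aleph_{n+1}$ have cofinality $\le\aleph_n$, so $S^{\aleph_{n+1}}_{\aleph_n}$ does not reflect. At the successor of a singular $\mu$ this obstruction disappears, since no ordinal below $\mu^+$ has cofinality $\mu$.

## 2. Avoiding all cofinalities below $\aleph_\omega$

The following question comes from Chris Lambie-Hanson, "Bounded stationary reflection II", arXiv:1505.03395 (2015).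

**Question.** Is it consistent that $\mathrm{Refl}(\aleph_{\omega\cdot2+1})$ holds and there is a stationary $S\subseteq S^{\aleph_{\omega\cdot2+1}}_\omega$ that does not reflect at any ordinal in $S^{\aleph_{\omega\cdot2+1}}_{<\aleph_\omega}$?

Here "consistent" means consistent relative to ZFC with suitable large cardinal assumptions. In plain words: every stationary set must reflect somewhere, but $S$, although it consists of points of the smallest cofinality, must skip the whole first block $\aleph_1,\aleph_2,\dots$ and reflect only in the second block $\aleph_{\omega+1},\aleph_{\omega+2},\dots$.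

We start with three computations by hand. Put $\lambda=\aleph_{\omega\cdot2+1}$.

*The obvious candidates fail.* Let $C\subseteq\lambda$ be club and $S=S^\lambda_\omega\cap C$. If $\alpha$ is the supremum of the first $\omega_1$ points of $C$, then $C\cap\alpha$ is club in $\alpha$, so $S\cap\alpha$ is stationary in $\alpha$ and $S$ reflects at an ordinal of cofinality $\omega_1$. So $S$ cannot be described by cofinality alone.

*Pulling back to $\aleph_{\omega+1}$.* Suppose $S$ is as in the question and reflects at some $\gamma$ of cofinality $\aleph_{\omega+1}$. Let $\pi:\aleph_{\omega+1}\to\gamma$ be increasing, continuous and cofinal, and $\bar S=\pi^{-1}[S]$. If $\bar c$ is club in $\aleph_{\omega+1}$, then $\pi[\bar c]$ is club in $\gamma$ and meets $S$; so $\bar S$ is stationary. If $\beta<\aleph_{\omega+1}$ has uncountable cofinality, then $\mathrm{cf}(\pi(\beta))=\mathrm{cf}(\beta)<\aleph_\omega$, so some club $c$ of $\pi(\beta)$ misses $S$. Then $c\cap\pi[\beta]$ is club in $\pi(\beta)$, its preimage is club in $\beta$, and it misses $\bar S$. So $\bar S$ reflects nowhere and $\mathrm{Refl}(\aleph_{\omega+1})$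 fails. Reflection at $\aleph_{\omega\cdot2+1}$ must live together with this failure one block below.

*What ZFC demands of such an $S$.* One cofinality in the second block is never enough.

**Proposition B (ZFC).** Let $\mu=\Theta^{+\omega}$, $\lambda=\mu^+$, assume $\mathrm{Refl}(\lambda)$, and let $S\subseteq\lambda$ be stationary and not reflecting at any ordinal of cofinality $\le\Theta$. Then $S$ reflects at ordinals of cofinality $\Theta^{+m}$ for infinitely many $m$.

*Proof.* For stationary $T$ let $\mathrm{Tr}(T)=\{\alpha\in S^\lambda_{>\omega}:T\cap\alpha\text{ is stationary in }\alpha\}$. This set is stationary: if $C$ is club, then $T\cap C$ is stationary, so it reflects at some $\alpha$; then $C$ is unbounded in $\alpha$, so $\alpha\in C$, and $\alpha\in\mathrm{Tr}(T)$. By hypothesis $\mathrm{Tr}(S)\subseteq\bigcup_{m\ge1}S^\lambda_{\Theta^{+m}}$, so $X=\{m\ge1:\mathrm{Tr}(S)\cap S^\lambda_{\Theta^{+m}}\text{ is stationary}\}$ is nonempty.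

Let $m\in X$ and $T=\mathrm{Tr}(S)\cap S^\lambda_{\Theta^{+m}}$. Then $\mathrm{Tr}(T)$ is stationary. Let $\beta\in\mathrm{Tr}(T)$. By the example after Definition 3, $\mathrm{cf}(\beta)>\Theta^{+m}$. Also $S$ reflects at $\beta$: if $c\subseteq\beta$ is club, some $\alpha\in T\cap\beta$ is a limit point of $c$; then $c\cap\alpha$ is club in $\alpha$ and meets the stationary set $S\cap\alpha$. So $\mathrm{Tr}(T)\subseteq\mathrm{Tr}(S)\cap\bigcup_{m'>m}S^\lambda_{\Theta^{+m'}}$, and some $m'>m$ is in $X$. Hence $X$ has no maximum. $\square$

The answer to the question is yes, relative to ZFC with infinitely many supercompact cardinals. We prove the following.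

**Theorem A.** Let $\Theta$ be an uncountable cardinal and $\kappa_0<\kappa_1<\cdots$ supercompact cardinals with $\kappa_0>\Theta$. There is a forcing extension with no new $\Theta$-sequences of ordinals (so cardinals $\le\Theta^+$ are unchanged) in which, writing $\lambda=\Theta^{+\omega+1}$:

1. for every regular $\delta<\Theta^{+\omega}$, every stationary $T\subseteq S^\lambda_\delta$ and every $m\ge1$ with $\Theta^{+m}>\delta$, $T$ reflects at an ordinal of cofinality $\Theta^{+m}$; in particular $\mathrm{Refl}(\lambda)$ holds;
2. there is $S\subseteq S^\lambda_{\le\Theta}$ such that $S\cap S^\lambda_\delta$ is stationary for every regular $\delta\le\Theta$, and $S$ does not reflect at any ordinal of cofinality $\le\Theta$.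

*How this answers the question.* Take $\Theta=\aleph_\omega$. Then $\lambda=\aleph_{\omega\cdot2+1}$, and cofinality $\le\aleph_\omega$ means cofinality $<\aleph_\omega$. The set $S\cap S^\lambda_\omega$ is stationary and, being a subset of $S$, reflects at no ordinal of $S^\lambda_{<\aleph_\omega}$, while $\mathrm{Refl}(\lambda)$ holds. By clause 1, every stationary subset of $S\cap S^\lambda_\omega$ reflects at cofinality $\aleph_{\omega+m}$ for every $m\ge1$.

*Other values of $\Theta$.* With $\Theta=\aleph_{\omega+m}$ ($m<\omega$), it is consistent for each $m$ that $\mathrm{Refl}(\aleph_{\omega\cdot2+1})$ holds and some stationary $S\subseteq S_\omega$ does not reflect at any ordinal of cofinality $\le\aleph_{\omega+m}$. With $\Theta=\aleph_m$ ($m\ge1$) one gets the analogue for $\aleph_{\omega+1}$ and cofinalities $\le\aleph_m$.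

From now on fix $\Theta$ and $\langle\kappa_n:n<\omega\rangle$ as in Theorem A, and put $\mu=\sup_n\kappa_n$, $\lambda=\mu^+$, $\kappa_{-1}=\Theta^+$.

## 3. Closure, games, liftings, and transfer between models

**Definition 5 (closure and distributivity).** A poset is $\kappa'$-closed if decreasing sequences of length $<\kappa'$ have lower bounds, and $\kappa'$-directed closed if directed subsets of size $<\kappa'$ have lower bounds. It is $\theta$-distributive if the intersection of $\theta$ many open dense sets is dense; then it adds no new $\theta$-sequences of ordinals.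

*Example (Levy collapses).* For $\kappa'$ regular, $\mathrm{Coll}(\kappa',\chi)$ is the set of partial functions from $\kappa'$ to $\chi$ of size $<\kappa'$. For a set $I$ of ordinals, $\mathrm{Coll}(\kappa',I)$ is the set of partial functions $p$ on $I\times\kappa'$ of size $<\kappa'$ with $p(\alpha,\beta)<\alpha$; we write $\mathrm{Coll}(\kappa',{<}\kappa)$ for $I=\kappa$. All of these are $\kappa'$-directed closed, because the union of a directed set of fewer than $\kappa'$ conditions is a condition. Splitting $I$ splits $\mathrm{Coll}(\kappa',I)$ as a product. If $\kappa>\kappa'$ is inaccessible, then $\mathrm{Coll}(\kappa',{<}\kappa)$ has size $\kappa$, is $\kappa$-c.c. and forces $\kappa=(\kappa')^+$.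

**Definition 6 (strategic closure).** In the game $\mathcal G_\beta(\mathbb X)$ two players build a decreasing sequence $\langle x_i:i<\beta\rangle$ with $x_0=1$. Player I plays at odd stages, II at even stages (including limits), and II loses iff she has no legal move at some stage $<\beta$. The poset $\mathbb X$ is $\beta$-strategically closed if II has a winning strategy.

If $\theta$ is a limit ordinal, a $(\theta+1)$-strategically closed poset is $\theta$-distributive. Given $p$ and open dense $U_i$ ($i<\theta$), the odd stages below $\theta$ have order type $\theta$ (send $\omega\xi+k$ to $\omega\xi+2k+1$). Let I play at stage 1 below $p$ and in $U_0$, and at the $i$-th odd stage in $U_i$, while II follows her strategy. Her move at stage $\theta$ is below $p$ and in every $U_i$. For an example of a poset that is strategically closed but not closed, see Section 4.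

**Definition 7 ($\Theta^+$-directed sets).** A subset $X$ of a poset is $\Theta^+$-directed if every subset of $X$ of size $\le\Theta$ has a lower bound in $X$.

*Example.* If $K$ is a generic filter for a $\Theta$-distributive poset and $K_0\subseteq K$ is a set of size $\le\Theta$ in the ground model, then $K$ meets the dense set $\bigcap_{r\in K_0}\{p:p\le r\text{ or }p\perp r\}$. An element of $K$ in this set is compatible with, hence below, every $r\in K_0$. Since no new subsets of size $\le\Theta$ appear, $K$ is $\Theta^+$-directed.

**Supercompactness.** A cardinal $\kappa$ is supercompact if for every $\theta$ there is an elementary $j:V\to M$, $M$ transitive, with $\mathrm{crit}(j)=\kappa$, $j(\kappa)>\theta$ and ${}^\theta M\subseteq M$. Supercompact cardinals are inaccessible limits of inaccessible cardinals.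

**Lifting criterion.** Let $j:W_0\to M_0$ be elementary between transitive models of ZFC, $G$ $\mathbb X$-generic over $W_0$, $H$ $j(\mathbb X)$-generic over $M_0$, and $j"G\subseteq H$. Then $j(\dot x^G)=j(\dot x)^H$ defines an elementary extension $j:W_0[G]\to M_0[H]$. Indeed, if $W_0[G]\models\varphi(\dot x^G)$, some $p\in G$ forces this, so $j(p)\in H$ forces $\varphi(j(\dot x))$ over $M_0$. A lower bound of $j"G$ in $j(\mathbb X)$ is called a *master condition*; if $H$ contains one, then $j"G\subseteq H$.

**Projections.** An order-preserving $\pi:\mathbb B\to\mathbb Q$ with $\pi(1)=1$ is a projection if for all $b$ and $q\le\pi(b)$ there is $b'\le b$ with $\pi(b')\le q$. *Example:* the first coordinate map of a product. If $E$ is $\mathbb Q$-generic over $N$, let $\mathbb B/E=\{b:\pi(b)\in E\}$. A filter $G$ that is $\mathbb B/E$-generic over $N[E]$ is $\mathbb B$-generic over $N$. For let $U\in N$ be dense in $\mathbb B$ and $b\in\mathbb B/E$. The set $\{\pi(u):u\in U,u\le b\}$ is dense below $\pi(b)$: given $q\le\pi(b)$, take $b'\le b$ with $\pi(b')\le q$ and $u\in U$ below $b'$. So $E$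 contains some such $\pi(u)$, that is, $U\cap\mathbb B/E$ is dense in $\mathbb B/E$.

The next lemma is used repeatedly to move between models with the same $\theta$-sequences of ordinals.

**Lemma 1 (transfer).** Let $W_0\subseteq W_1$ be transitive models of ZFC with the same ordinals, such that every function $\theta\to\mathrm{Ord}$ in $W_1$ is in $W_0$. Let $\mathbb R\in W_0$ be a poset with $|\mathbb R|\le\theta$ in $W_0$, and $G$ $\mathbb R$-generic over $W_1$. Then every function $\theta\to\mathrm{Ord}$ in $W_1[G]$ is in $W_0[G]$, and $H(\theta^+)^{W_1[G]}\subseteq W_0[G]$.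

*Proof.* Let $\dot f\in W_1$ be forced to be a function $\theta\to\mathrm{Ord}$. Let $F(\xi,r)$ be the value of $\dot f(\xi)$ decided by $r$ if there is one, and $F(\xi,r)=*$ otherwise. Then $F\in W_1$ is coded by a function $\theta\to\mathrm{Ord}$, as $|\theta\times\mathbb R|\le\theta$ in $W_0$; so $F\in W_0$. And $\dot f^G(\xi)=F(\xi,r)$ for any $r\in G$ with $F(\xi,r)\ne*$, so $\dot f^G\in W_0[G]$. An element $x$ of $H(\theta^+)$ is determined by a well-founded relation on a cardinal $\le\theta$ isomorphic to $\in$ on the transitive closure of $\{x\}$. That relation is coded by a function $\theta\to2$, so it lies in $W_0[G]$, which forms its Mostowski collapse. $\square$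

We also use the following consequence: if $W_0$ contains every function $\theta\to\mathrm{Ord}$ of $W_1$ and $Y\in W_0$, then every $\theta$-sequence in $W_1$ of elements of $Y$ is in $W_0$, because $W_0\models\mathrm{AC}$ provides a bijection of $Y$ with an ordinal.

## 4. The poset $\mathrm{NR}_\nu$

**Definition 8.** Let $\nu>\Theta$ and let $\tau$ be the least cardinal $>\nu$. Conditions of $\mathrm{NR}_\nu$ are pairs $p=(\eta_p,s_p)$ with $\eta_p<\tau$ and $s_p\subseteq(\eta_p+1)\cap\mathrm{cof}({\le}\Theta)$ a set of limit ordinals, such that for all $\gamma\le\eta_p$ with $\omega<\mathrm{cf}(\gamma)\le\Theta$, $s_p\cap\gamma$ is nonstationary in $\gamma$. Put $q\le p$ iff $\eta_q\ge\eta_p$ and $s_q\cap(\eta_p+1)=s_p$. The top is $(0,\emptyset)$.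

The generic object is the set $\bigcup s_p$. For any $\eta\in[\eta_p,\tau)$ the pair $(\eta,s_p)$ is a condition below $p$, because $s_p$ is bounded in every limit $\gamma>\eta_p$. Nothing is required at ordinals of cofinality $>\Theta$: that freedom is what allows reflection there.

*Example: $\mathrm{NR}_\nu$ is not closed.* For $1\le i<\omega_1$ let $p_i=(\omega i,\{\omega l:1\le l\le i\})$. All ordinals involved are countable, so these are conditions, and they decrease with $i$. A lower bound $q$ would have $s_q\cap\omega_1$ equal to the set of all countable nonzero limit ordinals, which is club in $\omega_1$; but $\omega<\mathrm{cf}(\omega_1)\le\Theta$, so $q$ is not a condition. The chain $\{p_i:i<\omega_1\}$ is not $\Theta^+$-directed. By contrast, if $\mathrm{cf}(\zeta)>\Theta$ and $\zeta<\tau$, then $\{(\eta,\emptyset):\eta<\zeta\}$ is $\Theta^+$-directed, with lower bound $(\zeta,\emptyset)$.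

In the bad chain the tops $\omega i$ are put into the set at every limit. A player who leaves them out escapes.

**Lemma 2.** $\mathrm{NR}_\nu$ is $\beta$-strategically closed for every $\beta<\tau$.

*Proof.* At stage $0$, II plays the top. At successor even stages, when the last move is $p$, she plays $(\eta_p+1,s_p)$. At limit $j$ she plays $p_j=(\sup_{i<j}\eta_{p_i},\bigcup_{i<j}s_{p_i})$. The height is $<\tau$, as $\tau$ is regular and $j<\tau$. We check that $p_j$ is a condition; it is then clearly below all $p_i$. If $\gamma<\eta_{p_j}$, then $\gamma\le\eta_{p_i}$ for some $i<j$ and $s_{p_j}\cap\gamma=s_{p_i}\cap\gamma$, so the requirement at $\gamma$ is inherited. Let $\gamma=\eta_{p_j}$ with $\omega<\mathrm{cf}(\gamma)\le\Theta$. The heights increase strictly at II's successor moves, so $\mathrm{cf}(j)=\mathrm{cf}(\gamma)>\omega$. Hence $\{\eta_{p_l}:l<j\text{ limit}\}$ is unbounded in $\gamma$, and it is closed because heights are continuous at limit stages. It is disjoint from $s_{p_j}$: for limit $l$, $s_{p_l}=\bigcup_{i<l}s_{p_i}$ is contained in $\eta_{p_l}$, and $s_{p_l}=s_{p_j}\cap(\eta_{p_l}+1)$,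 so $\eta_{p_l}\notin s_{p_j}$. $\square$

## 5. Why $j$ cannot be lifted through a single generic set

The first approach is to force with $\mathrm{NR}_\mu$ over $V$ and to keep using the embeddings of the $\kappa_n$. Let $j:V\to M$ have critical point $\kappa_n$, $j(\kappa_n)>\lambda$, ${}^\lambda M\subseteq M$, and let $G$ be $\mathrm{NR}_\mu$-generic over $V$ with generic set $S$. There is an encouraging sign. The natural lower bound of $j"G$ is $(\rho,\bigcup_{p\in G}j(s_p))$ with $\rho=\sup j"\lambda$. Since $j"\lambda\in M$, the cofinality of $\rho$ in $M$ is $\lambda>\Theta$, and nothing is required at $\rho$.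

The approach stops because this object is not in $M$. In fact no lift exists. Suppose that in some outer model $H$ is $j(\mathrm{NR}_\mu)$-generic over $M$ with $j"G\subseteq H$, and lift $j$ to $V[G]\to M[H]$. For $\alpha<\lambda$ we have $\alpha\in S$ iff $j(\alpha)\in j(S)$, and $j{\restriction}\lambda\in M$; so $S\in M[H]$. In $M$, Lemma 2 says that $j(\mathrm{NR}_\mu)$ is $(\lambda+1)$-strategically closed, since $\lambda+1<j(\lambda)$. So it adds no subset of $\lambda$, and $S\in M\subseteq V$. But $S\notin V$: given $x\in V$ and a condition $p$, both $(\eta_p+\omega,s_p)$ and $(\eta_p+\omega,s_p\cup\{\eta_p+\omega\})$ are conditions below $p$, and one of them forces $S\ne x$.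

So the image of the forcing must itself add $S$ before it reaches the coordinate $j(\mathrm{NR}_\mu)$. We therefore do the same kind of forcing at many places below $\kappa_n$: iterate $\mathrm{NR}_\nu$ over all $\nu>\Theta$ of cofinality $\omega$ that are limits of inaccessibles. If $R_\kappa$ is the iteration below $\kappa=\kappa_n$, then $j(R_\kappa)$ contains a stage $\mu$, which adds $S$.

A second difficulty is that a lower bound for $j"K$ is now needed in an iteration of posets that are not closed. The directed set $j"K$ is the image of a generic filter for a very distributive forcing, so it is $\Theta^+$-directed, and $\Theta^+$-directed sets avoid the bad chain of Section 4. These two points give a model $W$ in which the $\kappa_n$ are generically supercompact by very distributive forcing. The $\kappa_n$ are then collapsed to $\Theta^{+(n+2)}$. A third difficulty, preservation of stationarity under closed forcing, is met in Section 10.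

## 6. The iteration and its tails

Let $Z$ be the class of $\nu>\Theta$ with $\mathrm{cf}(\nu)=\omega$ that are limits of inaccessible cardinals. Then $\mu\in Z$. Since an element of $Z$ has inaccessibles above $\Theta$ below it, $\min Z>\Theta^+$.

**Definition 9.** $R_\alpha$ ($\alpha\in\mathrm{Ord}$) is the iteration with direct limits at inaccessibles and inverse limits at all other limits, which at stage $\alpha\in Z$ forces with $\mathrm{NR}_\alpha$ as defined in $V^{R_\alpha}$, and trivially at other stages. At stage $\alpha$ only names in $H(\chi_\alpha)$ are used, where $\chi_\alpha$ is the least strong limit cardinal $>\alpha$ with $R_\alpha\in H(\chi_\alpha)$.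

So a condition is a sequence $p$ of names with $p{\restriction}\xi\Vdash p(\xi)\in\mathrm{NR}_\xi$ for $\xi\in Z$ and trivial entries elsewhere, whose support is bounded in $\iota$ for every inaccessible $\iota$ up to its length. We call such a support *legal*.

*Names in $H(\chi_\alpha)$ suffice.* The cardinal $(|R_\alpha|\cdot|\alpha|)^{+V}$ is preserved by $R_\alpha$, which has the $|R_\alpha|^+$-c.c. So $\Vdash\tau\le(|R_\alpha|\cdot|\alpha|)^{+V}<\chi_\alpha$. A condition of $\mathrm{NR}_\alpha$ is an ordinal below $\tau$ and a subset of $\tau$, and a subset of $\tau$ has a name coded by a subset of $(|R_\alpha|\cdot|\alpha|)^+\times R_\alpha$, which is in $H(\chi_\alpha)$.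

*Size.* By induction on $\alpha$, $R_\alpha\in V_\iota$, and so $|R_\alpha|<\iota$, for every inaccessible $\iota>\alpha$. At successors this holds because $\chi_\alpha<\iota$. At limits, $\iota$ is regular, so the ranks of the $R_\beta$, $\beta<\alpha$, are bounded below $\iota$, and $R_\alpha$ consists of functions on $\alpha$ with values of bounded rank. For inaccessible $\iota$, $R_\iota\subseteq V_\iota$ up to trailing trivial coordinates.

*Factoring.* The Factor Lemma (Jech, *Set Theory*, 3rd ed., Lemma 21.8) gives the factorization of an iteration if inverse limits are taken at all later limit stages whose cofinality is at most the size of the initial part. Here direct limits are taken only at inaccessibles $\iota$, which are regular, and $\iota>|R_\alpha|$ when $\iota>\alpha$. So $R_\beta\cong R_\alpha*\dot R_{\alpha,\beta}$, where $R_{\alpha,\beta}$ is, in $V[G_\alpha]$, the iteration of the $\mathrm{NR}_\xi$, $\xi\in Z\cap[\alpha,\beta)$, with direct limits exactly at the $V$-inaccessibles. The isomorphism induces in $V[G_\alpha]$ a map from $R_\beta$ onto $R_{\alpha,\beta}$ (with equivalent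 names identified), so $|R_{\alpha,\beta}|\le|R_\beta|$ there.

The next lemma is the engine of the construction: (a) gives distributivity, (b) gives master conditions.

**Lemma 3.** Let $\alpha<\beta$ with $Z\cap[\alpha,\beta)\ne\emptyset$, $\nu=\min(Z\setminus\alpha)$, and work in $V[G_\alpha]$.

(a) $R_{\alpha,\beta}$ is $(\nu+1)$-strategically closed. Hence it is $\nu$-distributive, and every function from $\alpha$ (or from $\nu$) to the ordinals in $V[G_\beta]$ is in $V[G_\alpha]$.

(b) Every $\Theta^+$-directed $X\subseteq R_{\alpha,\beta}$ with $|X|\le\nu$ has a lower bound.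

*Proof.* **Supports.** A union of at most $\nu$ legal supports is legal. Let $\iota\in(\alpha,\beta]$ be $V$-inaccessible. If $Z\cap[\alpha,\iota)=\emptyset$, all supports are empty below $\iota$. Otherwise $\iota>\nu$, and $\iota$ is regular in $V[G_\alpha]$ because $|R_\alpha|<\iota$; so a union of $\nu$ many bounded subsets of $\iota$ is bounded.

**Proof of (a).** We play on all coordinates at once. For $\xi\in Z\cap[\alpha,\beta)$ let $\dot\sigma_\xi$ name a winning strategy for II in $\mathcal G_{\nu+1}(\mathrm{NR}_\xi)$; it exists by Lemma 2, as $\nu+1\le\xi+1<\tau$. At stage $j$, II plays $p_j$ with support $\bigcup_{i<j}\mathrm{supp}(p_i)$. For $\xi$ in this set let $i_\xi<j$ be the first stage with $\xi\in\mathrm{supp}(p_{i_\xi})$. It is odd, because II never introduces new coordinates. Let $p_j(\xi)$ name the answer of $\dot\sigma_\xi$ to the run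
$$1,\ p_{i_\xi}(\xi),\ p_{i_\xi+1}(\xi),\ \dots\qquad(\text{all }p_i(\xi),\ i_\xi\le i<j).$$
Stage $i_\xi+k$ of the big game is stage $1+k$ of this run. As $i_\xi$ is odd, this reindexing preserves parity and limits: for finite $k$ the parities of $i_\xi+k$ and $1+k$ agree, and for infinite $k=l+m$ with $l$ limit and $m$ finite, both $i_\xi+k$ and $1+k=k$ are a limit plus $m$. Also $1+k\le i_\xi+k\le\nu$. We show by induction on $\xi$ that $p_j{\restriction}\xi\le p_i{\restriction}\xi$ for all $i<j$. If this holds at $\xi$, then $p_j{\restriction}\xi$ forces the displayed sequence to be a run according to $\dot\sigma_\xi$, so it forces $p_j(\xi)$ to be a legal answer, below all $p_i(\xi)$. Limit $\xi$ are clear. Hence $p_j$ is a legal move. The remaining claims follow from Section 3, since $\alpha\le\nu$.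

**Proof of (b).** Define $q$ with support $\bigcup_{p\in X}\mathrm{supp}(p)$ by recursion on coordinates. Suppose $q{\restriction}\xi$ is a lower bound of $\{p{\restriction}\xi:p\in X\}$, and work in $V[G_\alpha][g_\xi]$, where $g_\xi\ni q{\restriction}\xi$ is $R_{\alpha,\xi}$-generic. By (a) (or trivially, if $\xi\le\nu$), subsets of $X$ of size $\le\Theta$ in this model are in $V[G_\alpha]$. Such a subset $Y$ has a lower bound $p''\in X$. As $q{\restriction}\xi\le p''{\restriction}\xi$, we have $p''{\restriction}\xi\in g_\xi$, so $p''(\xi)\le p(\xi)$ for all $p\in Y$. Hence $\{p(\xi):p\in X\}$ is $\Theta^+$-directed in $\mathrm{NR}_\xi$, with lower bounds of the form $p''(\xi)$, $p''\in X$. Let $\eta=\sup_{p\in X}\eta_{p(\xi)}$; it is $<\tau$, as $|X|\le\nu\le\xi<\tau$ and $\tau$ is regular.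

Suppose first that $\eta=\eta_{p_0(\xi)}$ for some $p_0\in X$. Let $q(\xi)=p_0(\xi)$. For $p\in X$ there is $p''\in X$ with $p''(\xi)\le p_0(\xi),p(\xi)$. Then $\eta_{p''(\xi)}=\eta$, so $p''(\xi)=p_0(\xi)$, and $p_0(\xi)\le p(\xi)$.

Suppose $\eta$ is not attained. Then $\mathrm{cf}(\eta)>\Theta$: otherwise take $\le\Theta$ many $p\in X$ with $\eta_{p(\xi)}$ cofinal in $\eta$; a lower bound $p''(\xi)$, $p''\in X$, has height $\ge\eta$ and attains $\eta$. Let $q(\xi)=(\eta,s)$ with $s=\bigcup_{p\in X}s_{p(\xi)}$. Any two $p(\xi)$'s have a common extension in the family, so $s\cap(\eta_{p(\xi)}+1)=s_{p(\xi)}$ for each $p\in X$. The requirements at $\gamma<\eta$ are therefore inherited, and nothing is required at $\eta$ because $\mathrm{cf}(\eta)>\Theta$. So $q(\xi)$ is a condition below every $p(\xi)$. $\square$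

## 7. The model $W$

Let $G_{\mu+1}=G_\mu*G(\mu)$ be $R_{\mu+1}$-generic over $V$, $W=V[G_{\mu+1}]$, and $S=\bigcup\{s_p:p\in G(\mu)\}$.

**Lemma 4.** In $W$:

(a) There are no new $\Theta^+$-sequences of ordinals.

(b) Every $V$-inaccessible $\iota<\mu$ is inaccessible; so the $\kappa_n$ are inaccessible and $\mu$ is a strong limit. Moreover $\lambda=\mu^+$ is a regular cardinal. All this holds in $V[G_\mu]$ too, so there $\mathrm{NR}_\mu$ has $\tau=\lambda$.

(c) $S\subseteq S^\lambda_{\le\Theta}$, and $S\cap\gamma$ is nonstationary in $\gamma$ whenever $\gamma<\lambda$ and $\omega<\mathrm{cf}(\gamma)\le\Theta$.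

(d) $2^\mu=\lambda$.

*Proof.* (a) This is Lemma 3(a) with $\alpha=0$, as $\min Z>\Theta^+$.

(b) Let $\delta<\mu$. By Lemma 3(a) with $\alpha=\delta$, functions $\delta\to\mathrm{Ord}$ in $W$ lie in $V[G_\delta]$. (For $V[G_\mu]$ use that $Z$ is unbounded in $\mu$, since each $\kappa_n$ is a limit of inaccessibles.) If $\iota\in(\delta,\mu)$ is $V$-inaccessible, then $|R_\delta|<\iota$, so $\iota$ is inaccessible in $V[G_\delta]$. Hence in $W$ no function $\delta\to\iota$ is cofinal, and $2^\delta<\iota$. As $\delta<\iota$ was arbitrary, $\iota$ is inaccessible in $W$. Similarly no $f:\delta\to\lambda$ in $W$ is cofinal, because $|R_\delta|<\mu$. If $\lambda$ were not a regular cardinal in $W$, its cofinality there would be a regular cardinal $\le\mu$, hence $<\mu$ since $\mu$ is singular; this is excluded.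

(c) Elements of $S$ have cofinality $\le\Theta$ in $V[G_\mu]$, hence in $W$. Let $\omega<\mathrm{cf}^W(\gamma)\le\Theta$. By (a) the cofinality of $\gamma$ is the same in $V[G_\mu]$. By density there is $p\in G(\mu)$ with $\eta_p\ge\gamma$, and $S\cap\gamma=s_p\cap\gamma$ misses a club of $\gamma$ in $V[G_\mu]$, hence in $W$.

(d) Let $x\subseteq\mu$ be in $W$. By Lemma 2 and (b), $\mathrm{NR}_\mu$ is $\mu$-distributive over $V[G_\mu]$, so $x\in V[G_\mu]$. Given $p\in\mathrm{NR}_\mu$, let $\eta_q=\eta_p+\omega\mu$ and $s_q=s_p\cup\{\eta_p+\omega(i+1):i\in x\}$. The new points are limits of cofinality $\omega$. If $\gamma\in(\eta_p,\eta_q]$ has $\mathrm{cf}(\gamma)>\omega$, then $\gamma=\eta_p+\omega i^*$ with $\mathrm{cf}(i^*)>\omega$, and $\{\eta_p+\omega i:0<i<i^*\text{ limit}\}$ is a club in $\gamma$ disjoint from $s_q$. So $q=(\eta_q,s_q)\le p$ is a condition. By density every $x\subseteq\mu$ equals $\{i<\mu:\eta+\omega(i+1)\in S\}$ for some $\eta<\lambda$. So $2^\mu\le\lambda$. $\square$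

Fix a strong limit cardinal $\theta$ with $R_{\mu+1}\in H(\theta)$, $\chi_\mu<\theta$, and no inaccessible in $(\mu,\theta]$. It exists: if $\iota$ is the least inaccessible above $\mu$, then $R_{\mu+1},\chi_\mu\in V_\iota$, and there are strong limit cardinals below $\iota$ that are large enough; if there is no such $\iota$, any large enough strong limit works. Then $\lambda<\chi_\mu<\theta$. Counting names for subsets shows that $\theta$ is a strong limit in $W$ as well, as $|R_{\mu+1}|<\theta$.

## 8. Generic supercompactness of each $\kappa_n$ over $W$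

The next lemma replaces supercompactness. What matters is that the forcing adding $j$ adds no $\theta$-sequences.

**Lemma 5.** Let $\kappa=\kappa_n$. There is a $\theta$-distributive $\mathbb D\in W$ such that for every $\mathbb D$-generic extension $W^+$ of $W$ there is, in $W^+$, an elementary $j:W\to M'$ with $M'$ transitive, $\mathrm{crit}(j)=\kappa$, $j(\kappa)>\theta$, such that every function in $W^+$ from $\theta$ to the ordinals is in $M'$.

*Proof.* **Step 1: the shape of $j(R_\kappa)$.** Let $j:V\to M$ have critical point $\kappa$, $j(\kappa)>\theta$, ${}^\theta M\subseteq M$. Then $H(\theta^+)^M=H(\theta^+)$. So $M$ and $V$ have the same inaccessibles $\le\theta$, $M$ has none in $(\mu,\theta]$, and $M$ computes $R_{\mu+1}$ correctly: this poset is in $H(\theta)$, and its definition involves only $Z\cap(\mu+1)$, the $H(\chi_\alpha)$ for $\alpha\le\mu$, and forcing statements about elements of $H(\theta^+)$. Since $j(\Theta)=\Theta$, we have $j(R_\kappa)=R^M_{j(\kappa)}$, and its restriction to $\mu+1$ is $R_{\mu+1}$. An element $\nu$ of $Z^M$ above $\mu$ has an $M$-inaccessible in $(\mu,\nu)$,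 which is $>\theta$. So
$$\min(Z^M\setminus(\mu+1))>\theta.$$
The set $Z^M\setminus(\mu+1)$ meets $j(\kappa)$, because $j(\kappa)$ is a limit of inaccessibles in $M$. So $j(R_\kappa)=R_{\mu+1}*\dot D$, where $D=R^M_{\mu+1,j(\kappa)}$ is $(\theta+1)$-strategically closed in $M[G_{\mu+1}]$ by Lemma 3(a) applied in $M$.

**Step 2: $D$ is $\theta$-distributive in $W$.** By Lemma 1 for $M\subseteq V$, as $|R_{\mu+1}|\le\theta$, all functions $\theta\to\mathrm{Ord}$ of $W$ are in $M[G_{\mu+1}]$. So all runs of length $\le\theta$ that lie in $W$ are in $M[G_{\mu+1}]$, II's strategy still wins in $W$, and $D$ is $\theta$-distributive in $W$.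

**Step 3: lifting through $R_\kappa$.** Let $g$ be $D$-generic over $W$ and $M^*=M[G_{\mu+1}][g]$. A $\theta$-sequence of ordinals in $W[g]$ is in $W$, hence in $M[G_{\mu+1}]$. Consequently a $\theta$-sequence in $W[g]$ of elements of a fixed set of $M^*$ is in $M^*$. If $p\in R_\kappa$, then $p$ has bounded support, its nontrivial part is in $V_\kappa$, and $j(p)$ is $p$ followed by trivial coordinates. So $j"G_\kappa\subseteq G_{\mu+1}*g$, and $j$ lifts to $j:V[G_\kappa]\to M^*$.

**Step 4: the set $j"K$ is in $M^*$ and is $\Theta^+$-directed there.** Let $K\subseteq R_{\kappa,\mu+1}$ be the generic with $W=V[G_\kappa][K]$, and $R^*=j(R_{\kappa,\mu+1})$. Since $|R_{\kappa,\mu+1}|\le|R_{\mu+1}|\le\theta$, there is in $V[G_\kappa]$ a bijection $e$ from some $\theta_0\le\theta$ onto $R_{\kappa,\mu+1}$. Then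
$$j"K=\{j(e)(j(i)):i\in e^{-1}[K]\}\in M^*,$$
since $j{\restriction}\theta_0\in M$ and $e^{-1}[K]\subseteq\theta_0$ is in $W$, hence in $M[G_{\mu+1}]$. Now let $K_0\subseteq K$, $|K_0|\le\Theta$, with $j"K_0\in M^*$. The map $j{\restriction}R_{\kappa,\mu+1}$ is computed from $e$, $j(e)$ and $j{\restriction}\theta_0$, so $K_0\in W[g]$. It is coded by a function $\Theta\to\theta_0$, so $K_0\in W$ by Step 2, and $K_0\in V[G_\kappa]$ by Lemma 3(a). As $R_{\kappa,\mu+1}$ is $\Theta$-distributive, the example after Definition 7 gives $p\in K$ below all of $K_0$. Then $j(p)\in j"K$ is below $j"K_0$.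

**Step 5: a master condition.** In $V[G_\kappa]$, Lemma 3(b) applies to $R_{\kappa,\mu+1}$ with $\nu=\min(Z\setminus\kappa)$. By elementarity, in $M^*$ every $\Theta^+$-directed subset of $R^*$ of size $\le\min(Z^M\setminus j(\kappa))$ has a lower bound. As $|j"K|\le\theta<j(\kappa)\le\min(Z^M\setminus j(\kappa))$, there is a lower bound $q^*\in R^*$ of $j"K$.

**Step 6: the final lift.** By Lemma 3(a) transferred by $j$, $R^*$ is $(\theta+1)$-strategically closed in $M^*$. By Step 3, runs of length $\le\theta$ in $W[g]$ are in $M^*$, so the same holds in $W[g]$, and $R^*$ is $\theta$-distributive there. Let $g'\ni q^*$ be $R^*$-generic over $W[g]$. Then $j"K\subseteq g'$ and $j$ lifts to $j:W\to M':=M^*[g']$. The model $W^+=W[g][g']$ has the same $\theta$-sequences of ordinals as $W$, and they are all in $M[G_{\mu+1}]\subseteq M'$. So $\mathbb D=D*(\dot R^*{\restriction}\dot q^*)$ is as required. $\square$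

## 9. Collapsing $\kappa_n$ to $\Theta^{+(n+2)}$

In $W$, let $\mathbb P$ be the full-support iteration of length $\omega$ of $P_n=\mathrm{Coll}(\kappa_{n-1},{<}\kappa_n)$, computed in $W^{P_0*\cdots*P_{n-1}}$. Write $\mathbb P_{<n},\mathbb P_{\le n},\mathbb P_{>n}$ for the obvious pieces. Let $G_P$ be $\mathbb P$-generic over $W$, $N=W[G_P]$, with $G_{<n},G_n,G_{\le n},G_{>n}$ as expected.

*Sizes.* Inductively $\mathbb P_{<n}\in V^W_{\kappa_n}$, so $\kappa_n$ stays inaccessible in $W[G_{<n}]$. A name for a condition in $P_n$ is bounded below $\kappa_n$, since $|\mathbb P_{<n}|<\kappa_n$ and $\kappa_n$ is regular. So it may be chosen in $V^W_{\kappa_n}$, and $\mathbb P_{\le n}\subseteq V^W_{\kappa_n}$. Thus $\mathbb P_{\le n}$ has size $\kappa_n$, and it is $\kappa_n$-c.c., because $|\mathbb P_{<n}|<\kappa_n$ and $P_n$ is $\kappa_n$-c.c. in $W[G_{<n}]$. Also $|\mathbb P|\le\mu^\omega\le2^\mu=\lambda$, so $\mathbb P\in H(\theta)^W$.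

*Closure.* Each $P_n$ is $\Theta^+$-closed and supports are full, so $\mathbb P$ is $\Theta^+$-closed. In $W[G_{\le n}]$ the tail $\mathbb P_{>n}$ is $\kappa_n$-directed closed: choose a lower bound coordinatewise, taking at coordinate $m>n$ the union of the directed set of conditions of $\mathrm{Coll}(\kappa_{m-1},{<}\kappa_m)$; fewer than $\kappa_n\le\kappa_{m-1}$ conditions are involved. So sequences of ordinals of length $<\kappa_n$ in $N$ lie in $W[G_{\le n}]$.

**Lemma 6.** In $N$:

(a) cardinals $\le\Theta^+$ are preserved, $\kappa_n=\Theta^{+(n+2)}$ for $n\ge-1$, and $\mu=\Theta^{+\omega}$;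

(b) $\mu$ is a strong limit;

(c) $\lambda$ is regular, so $\lambda=\Theta^{+\omega+1}$;

(d) there are exactly $\lambda$ bounded subsets of $\lambda$ of size $<\mu$.

*Proof.* (a) $\mathbb P$ adds no $\Theta$-sequences, so cardinals $\le\Theta^+$ survive. In $W[G_{\le n}]$ we have $\kappa_n=\kappa_{n-1}^+$, and $\kappa_n$ is regular there; no function from an ordinal $<\kappa_n$ is added afterwards. (b) Subsets of $\kappa_{n-1}$ lie in $W[G_{\le n}]$, which by counting nice names has at most $(\kappa_n^{<\kappa_n})^W=\kappa_n$ of them. (c) Let $\delta<\mu$. A cofinal $f:\delta\to\lambda$ would lie in some $W[G_{\le n}]$, where $\lambda$ is regular since $|\mathbb P_{\le n}|<\lambda$. As $\mu$ is singular, this suffices, as in Lemma 4(b). (d) Each such set lies in some $W[G_{\le n}]$, where $|\mathcal P(\gamma)|\le(2^\mu)^W=\lambda$ for $\gamma<\lambda$. $\square$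

## 10. A club of approachable points

The reflection argument will need that $T$ survives certain closed forcing. For $\delta=\omega$ this is automatic; for $\delta>\omega$ the proof of Lemma 8 below needs the points of $T$ to be approachable.

**Definition 10 (approachability).** In $N$ fix an enumeration $a=\langle a_\varepsilon:\varepsilon<\lambda\rangle$ of all bounded subsets of $\lambda$ of size $<\mu$, and write $a[\gamma]=\{a_\varepsilon:\varepsilon<\gamma\}$. An ordinal $\gamma<\lambda$ of uncountable cofinality is approachable if there is an unbounded $A\subseteq\gamma$ of order type $\mathrm{cf}(\gamma)$ all of whose proper initial segments are in $a[\gamma]$.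

*Example.* In $N$ let $\langle X_i:i<\omega_1\rangle$ be a continuous increasing chain of countable elementary submodels of some large $H(\vartheta)$ with $a,\lambda\in X_0$ and $\langle X_l:l\le i\rangle\in X_{i+1}$. Put $\gamma_i=\sup(X_i\cap\lambda)$ and $\gamma=\sup_i\gamma_i$. For $i<\omega_1$ the set $\{\gamma_l:l<i\}$ is in $X_{i+1}$, so it is $a_\varepsilon$ for some $\varepsilon\in X_{i+1}\cap\lambda\subseteq\gamma$. Hence $\{\gamma_i:i<\omega_1\}$ shows that $\gamma$ is approachable.

Let $\Lambda$ be the set of limit $\gamma<\lambda$ such that for $\varepsilon<\gamma$ all subsets of $a_\varepsilon$ are in $a[\gamma]$. It is club: each $a_\varepsilon$ has fewer than $\mu$ subsets, so there is a least $f(\varepsilon)<\lambda$ with all of them in $a[f(\varepsilon)]$, and $\Lambda$ is the set of limit $\gamma$ with $f(\varepsilon)\le\gamma$ for all $\varepsilon<\gamma$.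

**Definition 11 (the posets $\mathbb Q$ and $\mathbb B_{\kappa'}$).** $\mathbb Q$ is the set of closed bounded $c\subseteq\Lambda$ (including $\emptyset$) such that every $\gamma\in c$ with $\mathrm{cf}(\gamma)>\omega$ is approachable, ordered by end-extension. For regular uncountable $\kappa'<\mu$, $\mathbb B_{\kappa'}$ consists of $(\emptyset,\emptyset)$ and all $(c,b)$ with $c\in\mathbb Q$ and $b=\langle\gamma_i:i\le\zeta\rangle$, $\zeta<\kappa'$, a strictly increasing continuous sequence from $c$ with $\gamma_\zeta=\max c$ and $\{\gamma_l:l\le i\}\in a[\gamma_{i+1}]$ for $i<\zeta$. The order is end-extension in both coordinates.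

*Example.* If $\gamma\in\Lambda$ has cofinality $\omega$, then $\{\gamma\}\in\mathbb Q$ and $(\{\gamma\},\langle\gamma\rangle)\in\mathbb B_{\kappa'}$.

Elements of both posets are coded by bounded subsets of $\lambda$, with $\mathbb P$-names coded by subsets of $\lambda\times\mathbb P$. As $\theta$ is a strong limit in $W$ and $|\mathbb P|\le\lambda<\theta$, we may take $\mathbb P*\dot{\mathbb Q}$ and $\mathbb P*\dot{\mathbb B}_{\kappa'}$ in $H(\theta)^W$.

The poset $\mathbb B_{\kappa'}$ serves as a witness: it is closed, it projects onto $\mathbb Q$, and it adds a sequence that makes a later supremum approachable.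

**Lemma 7.**

(a) $\mathbb B_{\kappa'}$ is $\kappa'$-closed, and $\pi(c,b)=c$ is a projection onto $\mathbb Q$.

(b) $\mathbb Q$ adds no new sequences of length $<\mu$ of elements of $N$.

(c) If $E$ is $\mathbb Q$-generic (identified with a club in $\lambda$), then $\mathbb B_{\kappa'}/E=\{(c,b)\in\mathbb B_{\kappa'}:c\text{ is an initial segment of }E\}$ is $\kappa'$-closed in $N[E]$.

(d) $\mathbb B_{\kappa'}$ adds a sequence $\langle\gamma_i:i<\kappa'\rangle$ cofinal in $\lambda$ with $\{\gamma_l:l\le i\}\in a[\gamma_{i+1}]$ for all $i<\kappa'$.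

*Proof.* (a) Take a decreasing sequence of limit length $<\kappa'$ that is not eventually constant. Two comparable conditions with the same $b$-part have the same $\max c$, hence are equal. So the $b$-parts grow cofinally often and have union $\langle\gamma_i:i<\zeta\rangle$ with $\zeta<\kappa'$ a limit. Put $\gamma=\sup_i\gamma_i$. Then $\gamma\in\Lambda$, as $\Lambda$ is club and $\lambda$ is regular. Let $c$ be the union of the $c$-parts with $\gamma$ added; it is closed, because the maxima of the $c$-parts are cofinal in $\gamma$. Suppose $\mathrm{cf}(\gamma)>\omega$. Let $D\subseteq\zeta$ be club of type $\mathrm{cf}(\zeta)=\mathrm{cf}(\gamma)$ and $A=\{\gamma_l:l\in D\}$. A proper initial segment of $A$ is a subset of some $\{\gamma_l:l\le i\}\in a[\gamma_{i+1}]$, hence is in $a[\gamma]$ since $\gamma\in\Lambda$. So $\gamma$ is approachable and $(c,\langle\gamma_i:i<\zeta\rangle^\frown\gamma)$ is a lower bound.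

For the projection, let $c'\le c$. If $b=\langle\gamma_l:l\le\zeta\rangle$, choose $\gamma'\in\Lambda$ of cofinality $\omega$ above $\max c'$ with $\{\gamma_l:l\le\zeta\}\in a[\gamma']$; this set is bounded and of size $<\mu$, so it is listed by $a$. If $b=\emptyset$, that last requirement is dropped. Then $(c'\cup\{\gamma'\},b^\frown\gamma')\le(c,b)$, and its first coordinate extends $c'$.

(b) Given a $\mathbb Q$-generic $E$, a further $\mathbb B_{\kappa_m}/E$-generic yields a $\mathbb B_{\kappa_m}$-generic extension of $N$ containing $N[E]$. By (a) it has no new sequences of length $<\kappa_m$. Let $m$ vary.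

(c) First, a condition $c$ is in the generic filter iff it is an initial segment of $E$: if $c=E\cap(\max c+1)$, take $c'$ in the filter with $\max c'\ge\max c$; then $c'$ end-extends $c$. Now a decreasing sequence of length $<\kappa'$ in $\mathbb B_{\kappa'}/E$ is in $N$ by (b). The lower bound of (a) works: $c\cap\gamma=E\cap\gamma$, and $\gamma\in E$ as $E$ is closed.

(d) For each $i<\kappa'$ the set of $(c,b)$ with $\mathrm{dom}(b)>i$ is dense, by induction on $i$. At successors use the one-step extension of (a) with $c'=c$. At a limit $i$ build a decreasing sequence of length $i$ passing all smaller values and take a lower bound; the domain of its $b$-part is a successor ordinal $\ge i$, hence $>i$. Similarly, for $\alpha<\lambda$ the set of $(c,b)$ with $\max c>\alpha$ is dense. As $\gamma_\zeta=\max c$ in each condition, the union of the $b$-parts of the generic filter is as required. $\square$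

Let $E$ be $\mathbb Q$-generic over $N$. **The final model is $N[E]$.** By Lemma 7(b), $N$ and $N[E]$ have the same cardinals $\le\lambda$, the same cofinalities below $\lambda$, and $\lambda$ is regular in $N[E]$: a shorter cofinality would be some $\delta<\mu$, as $\mu$ is singular. Passing from $V$ to $N[E]$ adds no $\Theta$-sequences of ordinals, by Lemma 4(a), the $\Theta^+$-closure of $\mathbb P$, and Lemma 7(b).

**Lemma 8 (Shelah).** In a model in which $\lambda$ is regular and $a$ is a $\lambda$-sequence of subsets of $\lambda$, let $T\subseteq S^\lambda_\delta$ be stationary, all points of $T$ approachable via $a$ if $\delta>\omega$. Let $\mathbb F$ be $\kappa'$-closed, $\delta<\kappa'$. Then $\mathbb F$ forces that $T$ meets every club subset of $\lambda$.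

*Proof.* Let $p\Vdash\dot C\subseteq\lambda$ is club. Let $\vartheta$ be large and $\lhd$ a well-order of $H(\vartheta)$. Take a continuous $\in$-chain of length $\lambda$ of elementary submodels $X$ of $(H(\vartheta),\in,\lhd)$ of size $<\lambda$ containing $\lambda,a,\mathbb F,p,\dot C$, with $X\cap\lambda\in\lambda$. The ordinals $X\cap\lambda$ form a club in $\lambda$, so there is such an $X$ with $X\cap\lambda=\gamma\in T$. Since $a\in X$ and $\gamma\subseteq X$, we have $a[\gamma]\subseteq X$. Let $\{\alpha_i:i<\delta\}$ increasingly enumerate a cofinal $A\subseteq\gamma$ all of whose proper initial segments are in $X$; it exists by approachability if $\delta>\omega$, and trivially if $\delta=\omega$, since finite subsets of $\gamma$ are in $X$.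

Let $p_0=p$. Let $p_{i+1}$ be the $\lhd$-least condition $\le p_i$ forcing some $\beta>\alpha_i$ into $\dot C$, and $\beta_i$ the least such $\beta$ for $p_{i+1}$. At limits let $p_i$ be the $\lhd$-least lower bound of the earlier conditions. For $i<\delta$ the sequence $\langle p_l:l\le i\rangle$ is definable from the parameters and $\langle\alpha_l:l<i\rangle\in X$. So $p_i\in X$ and $\beta_i\in X\cap\lambda=\gamma$ for all $i<\delta$. As $\delta<\kappa'$, there is a lower bound of all $p_i$, $i<\delta$. It forces all $\beta_i$ into $\dot C$, and $\sup_i\beta_i=\gamma$; so it forces $\gamma\in\dot C\cap T$. $\square$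

The place where approachability is used is the sentence $\langle\alpha_l:l<i\rangle\in X$. For $\delta>\omega$ and an arbitrary cofinal $A\subseteq\gamma$ there is no reason for it, and then the $p_i$ may leave $X$ at the first limit stage, so that the $\beta_i$ need not stay below $\gamma$.

## 11. Absorbing a closed poset into a Levy collapse

**Lemma 9.** Let $\kappa'$ be regular uncountable, $\iota$ inaccessible, $\kappa'<\kappa<\iota$, $\mathbb C=\mathrm{Coll}(\kappa',[\kappa,\iota))$, and $\mathbb A$ a $\kappa'$-closed poset with $|\mathbb A|<\iota$. Then $\mathbb A\times\mathbb C$ and $\mathbb C$ are forcing equivalent.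

*Proof.* **Step 1: reduction to one coordinate.** Choose a cardinal $\chi=\chi^{<\kappa'}\in[\kappa,\iota)$ with $\chi\ge|\mathbb A|$. As $\mathbb C\cong\mathrm{Coll}(\kappa',\chi)\times\mathbb C'$, where $\mathbb C'$ collects the other coordinates, it suffices that $\mathbb X=\mathbb A\times\mathrm{Coll}(\kappa',\chi)$ is equivalent to $\mathrm{Coll}(\kappa',\chi)$. The poset $\mathbb X$ is $\kappa'$-closed, has size $\chi$, has antichains of size $\chi$ below every condition, and collapses $\chi$ to $\kappa'$. Let $\dot f$ name a surjection from $\kappa'$ onto the generic filter $\dot G$.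

**Step 2: a tree of conditions.** For $t\in\chi^{<\kappa'}$ of successor length choose $x_t\in\mathbb X$, by recursion on the length, such that for all $\xi<\kappa'$ and $t\in\chi^\xi$, $\{x_{t^\frown\alpha}:\alpha<\chi\}$ is, one-to-one, a maximal antichain of $\mathbb X_t=\{x:x\le x_{t\restriction(l+1)}\ \forall l<\xi\}$ whose members decide $\dot f(\xi)$. This is possible. The set $\mathbb X_t$ is downward closed, and nonempty by closure, since the $x_{t\restriction(l+1)}$ decrease with $l$. Take a maximal antichain of $\mathbb X_t$ consisting of deciding conditions, and replace one of its members by a maximal antichain of size $\chi$ below it. The result has size exactly $\chi=|\mathbb X|$. If $t,t'$ are incomparable, then $x_t\perp x_{t'}$ (look at the first place where they differ); if $t$ extends $t'$, then $x_t\le x_{t'}$.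

**Step 3: every level is predense.** Let $G$ be generic and $\xi<\kappa'$. Recursively, $G$ determines a branch $t$ of length $\xi$ with $x_{t\restriction(l+1)}\in G$ for $l<\xi$; it lies in the ground model as $\mathbb X$ is $\kappa'$-closed. By distributivity $G$ meets $\bigcap_{l<\xi}\{x:x\le x_{t\restriction(l+1)}\text{ or }x\perp x_{t\restriction(l+1)}\}$, so $G$ has an element in $\mathbb X_t$. Then $G$ meets the maximal antichain $\{x_{t^\frown\alpha}:\alpha<\chi\}$ of $\mathbb X_t$. This continues the recursion, and shows that $\{x_t:\mathrm{dom}\,t=\xi+1\}$ is predense.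

**Step 4: the tree is dense.** Let $x\in\mathbb X$. As $x\Vdash x\in\dot G$, there are $y\le x$ and $\xi$ with $y\Vdash\dot f(\xi)=x$. By Step 3 some $t$ of length $\xi+1$ has $x_t$ compatible with $y$. As $x_t$ decides $\dot f(\xi)$, $x_t\Vdash\dot f(\xi)=x\in\dot G$. So in the separative quotient of $\mathbb X$ the class of $x_t$ is below that of $x$.

**Step 5: the order is right.** If $t$ does not extend $t'$, then some extension $t''$ of $t$ of successor length is incomparable with $t'$. So $x_{t''}\le x_t$ is incompatible with $x_{t'}$, and the class of $x_t$ is not below that of $x_{t'}$. Thus $t\mapsto x_t$ induces a dense embedding of $\{t\in\chi^{<\kappa'}:\mathrm{dom}\,t\text{ successor}\}$ into the separative quotient of $\mathbb X$. This set of sequences is a dense subset of $\mathrm{Coll}(\kappa',\chi)$. $\square$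

## 12. Clause 2: $S$ is stationary at each cofinality $\le\Theta$ and never reflects there

**Non-reflection.** If $\gamma<\lambda$ has cofinality in $(\omega,\Theta]$ in $N[E]$, it has the same cofinality in $W$, since no $\Theta$-sequences were added. By Lemma 4(c), $S\cap\gamma$ misses a club of $\gamma$ in $W$, hence in $N[E]$.

**Stationarity of $S\cap S^\lambda_\delta$ for regular $\delta\le\Theta$.** Let $G_{\mathbb B}$ be $\mathbb B_{\Theta^+}/E$-generic over $N[E]$; it is $\mathbb B_{\Theta^+}$-generic over $N$. It suffices that $S\cap S^\lambda_\delta$ meets every club of $\lambda$ in $N[G_{\mathbb B}]\supseteq N[E]$. The gain is that we may work in $V[G_\mu]$ with $\mathrm{NR}_\mu*\dot{\mathbb F}$, where $\dot{\mathbb F}=\mathbb P*\dot{\mathbb B}_{\Theta^+}$ is forced to be $\Theta^+$-closed, by Section 9 and Lemma 7(a).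

Let $(p_0,\dot f_0)\Vdash\dot C$ is club in $\lambda$. Build a decreasing sequence $\langle(p_i,\dot f_i):i<\delta\rangle$ such that $(p_{i+1},\dot f_{i+1})$ forces some $\beta_i\in(\eta_{p_i},\eta_{p_{i+1}})$ into $\dot C$. At limit $i$ let $p_i=(\sup_{l<i}\eta_{p_l},\bigcup_{l<i}s_{p_l})$. This is a condition as in Lemma 2: the heights increase strictly and are continuous at limits, so if $\mathrm{cf}(\eta_{p_i})>\omega$, then the $\eta_{p_l}$ with $l<i$ limit form a club in $\eta_{p_i}$ disjoint from $s_{p_i}$. Let $\dot f_i$ be a name for a lower bound of the $\dot f_l$, $l<i$.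

Finally let $\eta=\sup_{i<\delta}\eta_{p_i}<\lambda$ and $p^*=(\eta,\bigcup_{i<\delta}s_{p_i}\cup\{\eta\})$. Here $\mathrm{cf}(\eta)=\delta\le\Theta$, so $\eta$ may be put into the set. If $\delta>\omega$, then $\{\eta_{p_l}:l<\delta\text{ limit}\}$ is a club in $\eta$ disjoint from $s_{p^*}$. So $p^*$ is a condition below all $p_i$. Let $\dot f^*$ be a name for a lower bound of the $\dot f_i$, $i<\delta$. Since $\sup_i\beta_i=\eta$, $(p^*,\dot f^*)\Vdash\eta\in\dot C\cap\dot S$. As no $\Theta$-sequences are added, $\mathrm{cf}(\eta)=\delta$ in the extension. This proves clause 2. $\square$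

## 13. Clause 1: every stationary set reflects at $\Theta^{+m}$

Let $T\in N[E]$ be a stationary subset of $S^\lambda_\delta$, $\delta<\mu$ regular, and let $n\ge0$ with $\delta<\kappa':=\kappa_{n-1}=\Theta^{+(n+1)}$. Put $\kappa=\kappa_n$ and $\mathbb B=\mathbb B_{\kappa'}$. We show that $T$ reflects at an ordinal of cofinality $\kappa'$. Since $E$ is club and reflection of $T\cap E$ gives reflection of $T$, we may assume $T\subseteq E$; so points of $T$ are approachable if $\delta>\omega$. The plan is to lift the embedding of Lemma 5 to $j:N[E]\to M_3$ and to show that $j(T)$ reflects at $\rho=\sup j"\lambda$.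

**Step 1: adding the embedding.** Let $\mathbb D$ be as in Lemma 5 for $\kappa$, let $W^+$ be the extension of $W$ by a filter that is $\mathbb D$-generic over $N[E]$, and let $j:W\to M'$ be the embedding in $W^+$. By the product lemma $G_P*E$ is $\mathbb P*\dot{\mathbb Q}$-generic over $W^+$. Put $N^+=W^+[G_P]$.

The posets $\mathbb P_{<n},\mathbb P_{\le n},\mathbb P,\mathbb P*\dot{\mathbb Q},\mathbb P*\dot{\mathbb B}$ are in $H(\theta^+)^W=H(\theta^+)^{W^+}\subseteq M'$ (Lemma 1 with trivial $\mathbb R$). By Lemma 1 for $(W,W^+)$, in each of the pairs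
$$W[G_{<n}]\subseteq W^+[G_{<n}],\quad W[G_{\le n}]\subseteq W^+[G_{\le n}],\quad N\subseteq N^+,\quad N[E]\subseteq N^+[E]$$
the two models have the same functions $\theta\to\mathrm{Ord}$ and the same $H(\theta^+)$. So $T$ is stationary in $N^+[E]$ and $\lambda$ is regular there, as $\lambda<\theta$. The closure statements proved above about $P_n$, $\mathbb P_{>n}$, $\mathbb B$ and $\mathbb B/E$ remain true over $W^+$, because these posets have size $\le\theta$ and short sequences from them are the same. By Lemma 1 for $(M',W^+)$: for $\mathbb R$ one of these posets and $G$ $\mathbb R$-generic over $W^+$,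
$$M'[G]\text{ contains all functions }\theta\to\mathrm{Ord}\text{ and all of }H(\theta^+)\text{ of }W^+[G].\tag{1}$$

**Step 2: forcing over $N^+[E]$ while keeping $T$ fat.** Let $G_{\mathbb B}$ be $\mathbb B/E$-generic over $N^+[E]$, giving $\langle\gamma_i:i<\kappa'\rangle$ as in Lemma 7(d); then $G_{\mathbb B}$ is $\mathbb B$-generic over $N^+$. Let $h$ be generic over $N^+[E][G_{\mathbb B}]$ for $\mathbb C=\mathrm{Coll}(\kappa',[\kappa,j(\kappa)))$ of that model. The iteration $\mathbb B/E*\dot{\mathbb C}$ is $\kappa'$-closed in $N^+[E]$. By Lemma 8,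
$$T\text{ meets every club subset of }\lambda\text{ in }N^+[E][G_{\mathbb B}][h].\tag{2}$$

**Step 3: absorbing $\mathbb P_{>n}*\dot{\mathbb B}$ into $\mathbb C$.** In order to lift $j$ through $P_n$ we need a generic for $j(P_n)$ whose extension also contains $G_{>n}$ and $G_{\mathbb B}$. Let $\mathbb A=\mathbb P_{>n}*\dot{\mathbb B}$. It is $\kappa'$-closed in $W^+[G_{\le n}]$, and $G_{>n}*G_{\mathbb B}$ is $\mathbb A$-generic over that model. Also $P_n$ is $\kappa'$-closed in $W^+[G_{<n}]$. So sequences of ordinals of length $<\kappa'$ in $N^+[E][G_{\mathbb B}]$ are in $W^+[G_{<n}]$, and then in $M'[G_{<n}]$ by (1). Conditions of $\mathbb C$ are coded by such sequences; thus $\mathbb C$ is the same poset computed in $M'[G_{<n}]$ or $M'[G_{\le n}]$. By (1), $\mathbb A$ (represented in $H(\theta^+)$) is in $M'[G_{\le n}]$. In $M'[G_{\le n}]$ the cardinal $j(\kappa)$ is inaccessible (it is so in $M'$, and $|\mathbb P_{\le n}|=\kappa<j(\kappa)$), and $\mathbb A$ is $\kappa'$-closed of size $\le\theta<j(\kappa)$. The filter $(G_{>n}*G_{\mathbb B})\times h$ is $\mathbb A\times\mathbb C$-generic over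 $M'[G_{\le n}]$. By Lemma 9 in $M'[G_{\le n}]$ there is $h'$ that is $\mathbb C$-generic over $M'[G_{\le n}]$ with
$$M_1:=M'[G_{\le n}][h']=M'[G_{\le n}][G_{>n}*G_{\mathbb B}][h]\subseteq N^+[E][G_{\mathbb B}][h].\tag{3}$$

**Step 4: lifting to $W[G_{\le n}]$.** As $\mathbb P_{<n}\in V^W_\kappa$, $j(\mathbb P_{<n})=\mathbb P_{<n}$ and $j$ lifts to $W[G_{<n}]\to M'[G_{<n}]$. In $M'[G_{<n}]$,
$$j(P_n)=\mathrm{Coll}(\kappa',{<}j(\kappa))\cong\mathrm{Coll}(\kappa',{<}\kappa)\times\mathbb C.$$
The first factor is $P_n$, since $M'[G_{<n}]$ and $W[G_{<n}]$ have the same sequences of ordinals below $\kappa$ of length $<\kappa'$. So $G_n\times h'$ is $j(P_n)$-generic over $M'[G_{<n}]$. For $p\in P_n$ we have $j(p)=p$, because $p$ has size $<\kappa'$ and involves only ordinals below $\kappa$. So $j$ lifts to $j:W[G_{\le n}]\to M_1$.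

**Step 5: lifting to $N$.** Let $e\in W[G_{\le n}]$ enumerate $\mathbb P_{>n}$ in length $\theta_0\le\theta$. Then
$$j"G_{>n}=\{j(e)(j(i)):e(i)\in G_{>n}\}\in M_1.$$
Indeed $j(e)\in M_1$, $j{\restriction}\theta_0\in M'$ because it is in $W^+$ and codes as a function $\theta\to\mathrm{Ord}$, and $\{i:e(i)\in G_{>n}\}\in M'[G_{\le n}][G_{>n}]\subseteq M_1$ by (1). This set is directed of size $\le\theta<j(\kappa)$, and $j(\mathbb P_{>n})$ is $j(\kappa)$-directed closed in $M_1$. So it has a lower bound $r^*$. Let $k\ni r^*$ be $j(\mathbb P_{>n})$-generic over $N^+[E][G_{\mathbb B}][h]$. Then $j$ lifts to $j:N\to M_2:=M_1[k]$.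

**Step 6: a master condition for $\mathbb Q$.** Let $\rho=\sup j"\lambda$. As $j{\restriction}\lambda\in M'$ and $j(\lambda)>j(\kappa)>\lambda$ is regular in $M_2$, $\rho<j(\lambda)$. Let
$$c^*=\bigcup\{j(c):c\in\mathbb Q\text{ an initial segment of }E\}\cup\{\rho\}.$$
Then $c^*\in M_2$: let $e'\in N$ enumerate $\mathbb Q$ in length $\theta_1\le\theta$. The set of $i$ for which $e'(i)$ is an initial segment of $E$ is in $M'[G_P*E]\subseteq M_1$, by (1) and because $G_{\mathbb B}$ determines $E$; and $j(e')\in M_2$, $j{\restriction}\theta_1\in M'$.

We claim that $c^*\in j(\mathbb Q)$. The sets $j(c)$ are closed, they end-extend one another, and their maxima $j(\max c)$ are cofinal in $\rho$. A limit point of $c^*$ below $\rho$ lies below some $j(\max c)$, so it is a limit point of $j(c)$ and belongs to $j(c)$. So $c^*$ is closed, with maximum $\rho$. It is contained in $j(\Lambda)$, since $\rho$ is a limit of points of the club $j(\Lambda)$. Its points below $\rho$ of uncountable cofinality are approachable via $j(a)$, by elementarity. It remains to treat $\rho$.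

The cardinal $\kappa'=j(\kappa')$ is regular in $M_2$, and $\langle j(\gamma_i):i<\kappa'\rangle\in M_2$ is increasing and cofinal in $\rho$; so $\mathrm{cf}(\rho)=\kappa'$. Let $A=\{j(\gamma_i):i<\kappa'\}$. For $i<\kappa'$, $\{\gamma_l:l\le i\}=a_\varepsilon$ for some $\varepsilon<\lambda$. Since $|a_\varepsilon|<\kappa'<\mathrm{crit}(j)$,
$$j(a)_{j(\varepsilon)}=j(a_\varepsilon)=j"a_\varepsilon=\{j(\gamma_l):l\le i\},\qquad j(\varepsilon)<\rho.$$
Since $\rho\in j(\Lambda)$, all subsets of these sets in $M_2$ are in $j(a)[\rho]$ too. So all proper initial segments of $A$ are in $j(a)[\rho]$, and $\rho$ is approachable. This proves the claim.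

**Step 7: lifting to $N[E]$.** Let $E^*\ni c^*$ be $j(\mathbb Q)$-generic over $N^+[E][G_{\mathbb B}][h][k]$. As $c^*\le j(c)$ for every $c\in\mathbb Q$ that is an initial segment of $E$, $j$ lifts to $j:N[E]\to M_3:=M_2[E^*]$.

**Step 8: pulling back a bad club.** Suppose $Y\in M_3$ is club in $\rho$ and disjoint from $j(T)$. Let $U=\{\alpha<\lambda:j(\alpha)\in Y\}\in M_3$. Over $M_1$ the poset $j(\mathbb P_{>n})$ is $j(\kappa)$-closed. Over $M_2$ the poset $j(\mathbb Q)$ adds no sequences of length $<j(\mu)$, by Lemma 7(b) and elementarity. As $\lambda<j(\kappa)<j(\mu)$, $U\in M_1\subseteq N^+[E][G_{\mathbb B}][h]$.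

We show that $U$ is unbounded in $\lambda$. Let $\alpha_0<\lambda$ and build in $M_3$ sequences $j(\alpha_0)<\beta_0<j(\alpha_1)<\beta_1<\cdots$ with $\alpha_i<\lambda$ and $\beta_i\in Y$. In $M_3$ the cardinal $\kappa'=j(\kappa')$ is regular and $\langle\gamma_i:i<\kappa'\rangle$ is cofinal in $\lambda$, so $\mathrm{cf}^{M_3}(\lambda)=\kappa'>\omega$ and $\alpha_\omega=\sup_i\alpha_i<\lambda$. The sequence $\langle\alpha_i:i<\omega\rangle$ is in $M_1$ by the same distributivity, hence in $N^+[E][G_{\mathbb B}][h]$, hence in $N^+[E]$ by the $\kappa'$-closure of $\mathbb B/E*\dot{\mathbb C}$, hence in $N[E]$ by Step 1. So $j$ may be applied to it, and $j(\alpha_\omega)=\sup_ij(\alpha_i)=\sup_i\beta_i<\rho$. This ordinal is in $Y$, so $\alpha_\omega\in U$, and $\alpha_\omega>\alpha_0$.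

**Step 9: the contradiction.** In $N^+[E][G_{\mathbb B}][h]$, $\lambda$ has uncountable cofinality $\kappa'$, so the limit points of $U$ form a club in $\lambda$. By (2) there is $\alpha\in T$ that is a limit point of $U$. As $\mathrm{cf}^{N[E]}(\alpha)=\delta<\mathrm{crit}(j)$,
$$j(\alpha)=\sup j"\alpha=\sup j"(U\cap\alpha).$$
This is a limit of points of $Y$ below $\rho$, so $j(\alpha)\in Y$. But $j(\alpha)\in j(T)$, a contradiction. So $j(T)\cap\rho$ is stationary in $\rho$ in $M_3$.

**Step 10: elementarity.** We have $\mathrm{cf}^{M_3}(\rho)=\kappa'$, since $j(\mathbb Q)$ adds no short sequences over $M_2$. So $M_3\models$ "$j(T)$ reflects at some ordinal below $j(\lambda)$ of cofinality $j(\kappa')$". By elementarity, $N[E]\models$ "$T$ reflects at an ordinal of cofinality $\kappa'=\Theta^{+(n+1)}$". As $n\ge0$ with $\delta<\Theta^{+(n+1)}$ was arbitrary, this is the first assertion of clause 1, with $m=n+1$.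

**Step 11: $\mathrm{Refl}(\lambda)$.** Let $T'\subseteq\lambda$ be stationary in $N[E]$. Since $\mu$ is singular, every limit ordinal below $\lambda$ has cofinality a regular $\delta<\mu$, and there are fewer than $\lambda$ such $\delta$. So $T'\cap S^\lambda_\delta$ is stationary for some regular $\delta<\mu$. It reflects by Step 10, and so does $T'$. Together with Section 12 this proves Theorem A. $\blacksquare$
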